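\title{A convex polytope that must tilt to pass through a square window}

\begin{abstract}
A convex polytope in $\mathbb{R}^3$ is to be moved rigidly through a rectangular window in a plane wall. We disprove the conjecture that translations and rotations about the normal of the wall always suffice. The counterexamples exist for the square window, pass with positive clearance, form an open set, and can be taken arbitrarily close to a ball. For centrally symmetric bodies the conjecture holds in a stronger form: a translation in one fixed direction suffices.
\end{abstract}

\section{Introduction}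

Let $a,b>0$ and let $W=[0,a]\times[0,b]$ be a rectangle in the plane $z=0$ of $\mathbb{R}^3$. We call $W$ the \emph{window} and its complement in that plane the \emph{wall}. A \emph{convex body} is a compact convex set with nonempty interior, and a \emph{polytope} is a convex body that is the convex hull of finitely many points. A convex body $K$ \emph{can pass through} $W$ if a continuous rigid motion that never meets the wall takes it from a position in the halfspace $z>0$ to a position in the halfspace $z<0$. The window is closed, so $K$ may touch its boundary.

A rigid motion has six degrees of freedom: three translations, the rotation about the $z$-axis, and two tilts. The wall meets the body only in a plane section. If the body never tilts, all these sections are parallel, and the problem becomes planar: one has to fit a one-parameter family of parallel sections into a rectangle, moving them continuously by translations and rotations of the plane. The following conjecture, from Halperin, Sharir and Yehuda \cite{HSY}, says that this planar problem is the whole problem.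

\begin{quote}
\textbf{Conjecture.} Every convex polytope that can pass through a rectangular window can also pass through it by a motion consisting of translations and of rotations about axes parallel to the $z$-axis only. The initial orientation may be chosen freely.
\end{quote}

The conjecture is false. To state the result, consider an observer attached to the body. This observer sees the plane of the window move, and sees its unit normal as a moving vector, the \emph{body-frame normal}. The motions allowed in the conjecture are exactly those in which the body-frame normal is constant (Section~\ref{sec:placements}).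

\begin{theorem}\label{thm:main}
There are a convex polytope $P_0$ and $r,\rho>0$ such that for every polytope $P$ at Hausdorff distance less than $r$ from $P_0$ and all $a,b$ with $|a-1|<r$ and $|b-1|<r$:
\begin{enumerate}
\item[(1)] $P$ can pass through $[0,a]\times[0,b]$, by a motion that keeps a positive distance from the wall;
\item[(2)] in every motion by which $P$ passes through $[0,a]\times[0,b]$, the body-frame normal takes two values at angle greater than $\rho$. In particular, $P$ cannot pass by translations and rotations about axes parallel to the $z$-axis, whatever its initial orientation.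
\end{enumerate}
Moreover, $P_0$ can be chosen arbitrarily close, in the Hausdorff distance, to a ball of diameter $1$.
\end{theorem}

Taking $P=P_0$ and $a=b=1$ disproves the conjecture. Because of the positive distance in (1), it does not matter whether touching the boundary of the window is allowed. Up to scaling, the theorem covers all windows whose aspect ratio is sufficiently close to $1$; we make no claim about strongly elongated rectangles.

The simplest cases point the other way. For an infinite slot $[0,a]\times\mathbb{R}$ and a strictly convex body no rotation is needed at all (Example~\ref{ex:slot}), and the same holds for rectangles if the body is symmetric.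

\begin{theorem}\label{thm:symmetric}
Let $K=-K$ be a centrally symmetric convex body that can pass through $[0,a]\times[0,b]$ by some rigid motion. Then $K$, suitably oriented, can pass by a translation in one fixed direction.
\end{theorem}

One notion explains both theorems. Fix an orientation of a strictly convex body and look at its horizontal sections. Their extent in the $x$-direction is largest at one height, and their extent in the $y$-direction is largest at one height. On its way through the body, the plane of the window has to cross both of these \emph{critical heights}. If it crosses them at the same moment, the body can slide through in the orientation it has at that moment; this happens for symmetric bodies (Section~\ref{sec:sliding}). Suppose instead that the window is the unit square and that the body has width $1$ in one direction $\pm N$ and larger width in all others. Then a critical height can be crossed only when the corresponding side of the window is parallel to $N$. So $N$ is parallel to one side at the first crossing and to the other side at the second. Without tilting this is a quarter turn, which exchanges the two critical heights, and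 the body finds in front of it the obstacle that it has just passed (Section~\ref{sec:obstruction}). It remains to find such a body that does pass when tilting is allowed. We perturb a body of constant width whose critical heights are given by the permanent of a rotation matrix (Section~\ref{sec:body}), find a path of rotations with positive permanent (Section~\ref{sec:path}), turn it into a motion (Section~\ref{sec:motion}), and approximate by polytopes (Section~\ref{sec:polytopes}).

\section{Sections and critical heights}\label{sec:setup}

\subsection{Support functions}\label{sec:support}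

The \emph{support function} and the \emph{width function} of a nonempty compact convex set $K\subset\mathbb{R}^3$ are
\[
H(v)=H_K(v)=\max_{p\in K}v\cdot p,\qquad w(v)=H(v)+H(-v)=\max_{p,p'\in K}v\cdot(p-p').
\]
Both are positively $1$-homogeneous, and $w$ is even. For a unit vector $n$, the number $w(n)$ is the distance between the two supporting planes orthogonal to $n$; its minimum over unit vectors is the \emph{minimal width}. We write $B$ for the closed unit ball and use the following standard facts.
\begin{enumerate}
\item[(S1)] Every convex, positively $1$-homogeneous function $H\colon\mathbb{R}^3\to\mathbb{R}$ is the support function of the compact convex set $\{p: v\cdot p\le H(v)\text{ for all }v\}$.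
\item[(S2)] $K\subset L$ if and only if $H_K\le H_L$; $H_{K+L}=H_K+H_L$; and the Hausdorff distance, the least $r\ge0$ with $K\subset L+rB$ and $L\subset K+rB$, equals $\max_{|n|=1}|H_K(n)-H_L(n)|$.
\item[(S3)] If $H$ is differentiable at $v\ne0$, then $\nabla H(v)$ is the only point of $K$ at which $p\mapsto v\cdot p$ is maximal. Indeed, for a maximizer $p$ the function $x\mapsto H(x)-x\cdot p$ is nonnegative and vanishes at $v$, so its gradient at $v$ is zero.
\end{enumerate}
A convex body is \emph{strictly convex} if every supporting plane meets it in a single point. Equivalently, the open segment between two distinct points of the body lies in its interior.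

\subsection{Placements}\label{sec:placements}

We describe everything in coordinates attached to the body. A \emph{frame} is a positively oriented orthonormal basis $(X,Y,Z)$ of $\mathbb{R}^3$. A \emph{placement} of $K$ is a map
\[
p\longmapsto(X\cdot p-\alpha,\;Y\cdot p-\beta,\;Z\cdot p-h)
\]
with a frame $(X,Y,Z)$ and real numbers $\alpha,\beta,h$, and a \emph{motion} is a continuous path of placements, parametrized by $t\in[0,1]$. The vectors $X,Y,Z$ are the coordinate axes of space as seen from the body. The plane of the window is $\{p:Z\cdot p=h\}$, so $Z$ is the body-frame normal. If $R(t)$ is the rotation matrix with rows $X,Y,Z$, then $R(t)R(0)^{T}$ fixes $e_3$ if and only if $R(t)^Te_3=R(0)^Te_3$, that is, $Z(t)=Z(0)$. Hence the orientation changes only by rotations about axes parallel to the $z$-axis if and only if $Z$ is constant.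

Put $S(Z,h)=\{p\in K:Z\cdot p=h\}$. This section is nonempty exactly for $h$ in the \emph{range} $I(Z)=[-H(-Z),H(Z)]$. The body lies in $z>0$ when $h$ is below the range and in $z<0$ when $h$ is above it. So in a passing motion $h$ goes from below the range to above it.

For a unit vector $V\perp Z$ and $h\in I(Z)$ define the \emph{extent} of the section in direction $V$ and the \emph{maximal extent}:
\[
e(Z,V,h)=\max_{p\in S(Z,h)}V\cdot p-\min_{p\in S(Z,h)}V\cdot p,\qquad M(Z,V)=\max_{h\in I(Z)}e(Z,V,h).
\]
The maximum exists, because $M(Z,V)$ is the maximum of $V\cdot(p-p')$ over the compact set of pairs $p,p'\in K$ with $Z\cdot p=Z\cdot p'$. This description also shows $0<M(Z,V)\le w(V)$. Both $e$ and $M$ are even in $V$.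

A placement with nonempty section avoids the wall if and only if $0\le X\cdot p-\alpha\le a$ and $0\le Y\cdot p-\beta\le b$ on $S(Z,h)$. This forces
\begin{equation}\label{eq:fit}
e(Z,X,h)\le a,\qquad e(Z,Y,h)\le b .
\end{equation}
Conversely, if \eqref{eq:fit} holds, then $\alpha=\min_{S(Z,h)}X\cdot p$ and $\beta=\min_{S(Z,h)}Y\cdot p$ give a placement that avoids the wall. The problem is thus one about paths of frames and heights.

\subsection{Three lemmas on extents}

\begin{lemma}\label{lem:concave}
The function $h\mapsto e(Z,V,h)$ is concave on $I(Z)$. If $K$ is strictly convex, it is strictly concave.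
\end{lemma}

\begin{proof}
Let $h\neq h'$ be in $I(Z)$, let $0<\lambda<1$ and $h''=(1-\lambda)h+\lambda h'$. Let $p_+,p_-$ maximize and minimize $V\cdot p$ on $S(Z,h)$, and let $p'_+,p'_-$ do the same on $S(Z,h')$. The points $p''_\pm=(1-\lambda)p_\pm+\lambda p'_\pm$ lie in $S(Z,h'')$, so
\[
e(Z,V,h'')\ge V\cdot(p''_+-p''_-)=(1-\lambda)e(Z,V,h)+\lambda e(Z,V,h').
\]
If $K$ is strictly convex, then $p''_+$ is an interior point of $K$, since $p_+\ne p'_+$. Then $p''_++\epsilon V\in S(Z,h'')$ for small $\epsilon>0$, because $V\perp Z$, and the inequality is strict.
\end{proof}

For strictly convex $K$ the function $e(Z,V,\cdot)$ therefore has a unique maximum point $m(Z,V)\in I(Z)$, the \emph{critical height} in direction $V$. It is even in $V$, and since $S(-Z,-h)=S(Z,h)$ it is odd in $Z$. We shall follow $m$ along motions, so we need it to be continuous.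

\begin{lemma}\label{lem:continuous}
Let $K$ be strictly convex. Then $e(Z,V,h)$ and $\min_{S(Z,h)}V\cdot p$ are continuous on the set of triples $(Z,V,h)$ with $Z,V$ orthonormal and $h\in I(Z)$, and $m(Z,V)$ and $M(Z,V)$ are continuous on the set of orthonormal pairs.
\end{lemma}

\begin{proof}
Let $(Z_k,V_k,h_k)\to(Z,V,h)$, and write $S_k=S(Z_k,h_k)$, $S=S(Z,h)$. We claim:
\begin{enumerate}
\item[(a)] every limit point of a sequence $p_k\in S_k$ lies in $S$;
\item[(b)] every $p\in S$ is the limit of a sequence $p_k\in S_k$.
\end{enumerate}
Claim (a) holds because $K$ is closed and $Z_k\cdot p_k=h_k$. For (b), suppose first that $h$ is an endpoint of $I(Z)$. Then $S$ lies in a supporting plane, so it is a single point $p$, and by (a) and compactness every sequence $p_k\in S_k$ converges to $p$. Otherwise choose $p_\pm\in K$ with $Z\cdot p_-<h<Z\cdot p_+$ and let $0<\epsilon<1$. The points $p+\epsilon(p_\pm-p)\in K$ lie strictly on opposite sides of the plane $Z\cdot x=h$, hence of the plane $Z_k\cdot x=h_k$ for large $k$. The segment between them meets $S_k$ and lies within distance $\epsilon\operatorname{diam}K$ of $p$. As $\epsilon$ is arbitrary, the distance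 from $p$ to $S_k$ tends to $0$.

By (a) and compactness, $\limsup\max_{S_k}V_k\cdot p\le\max_SV\cdot p$, and by (b), $\liminf\max_{S_k}V_k\cdot p\ge\max_SV\cdot p$. Replacing $V_k,V$ by $-V_k,-V$ gives the convergence of the minima. This proves the first assertion.

Now let $(Z_k,V_k)\to(Z,V)$ and $m_k=m(Z_k,V_k)$. The sequence $m_k$ is bounded; pass to a subsequence with $m_k\to h^*$. The endpoints of the range depend continuously on $Z$, so $h^*\in I(Z)$ and $M(Z_k,V_k)=e(Z_k,V_k,m_k)\to e(Z,V,h^*)$. Let $h_k$ be the point of $I(Z_k)$ nearest to $m(Z,V)$. Then $h_k\to m(Z,V)$, so $M(Z_k,V_k)\ge e(Z_k,V_k,h_k)\to M(Z,V)$. Hence $e(Z,V,h^*)\ge M(Z,V)$, and uniqueness of the maximum point gives $h^*=m(Z,V)$ and $M(Z_k,V_k)\to M(Z,V)$. Every subsequence has a further subsequence of this kind, so the full sequences converge.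
\end{proof}

Strict convexity cannot be dropped here. For the cube $[0,1]^3$ the function $e(e_3,e_1,\cdot)$ is constant, so there is no unique critical height, and $e$ jumps at the top of the range, where an arbitrarily small tilt replaces the top face by a vertex.

The third lemma converts information on sections into information on widths. The bound $M(Z,V)\le w(V)$ goes in the wrong direction for this, and it can be far from sharp, since the two points that realize $w(V)$ may lie at different heights. The remedy is to incline the supporting planes.

\begin{lemma}\label{lem:chord}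
Let $K$ be any convex body and $Z,V$ orthonormal. There is $s\in\mathbb{R}$ with $w(V+sZ)\le M(Z,V)$.
\end{lemma}

\begin{proof}
Let $K'$ be the orthogonal projection of $K$ to the plane $E$ spanned by $V$ and $Z$, and let $M=M(Z,V)$. The chord of $K'$ parallel to $V$ at height $h$ is the projection of $S(Z,h)$ and has length $e(Z,V,h)\le M$. The interiors (in $E$) of $K'$ and $K'+MV$ are disjoint: if $x$ and $x+MV$ were both interior points of $K'$, the chord through them would be longer than $M$. Two disjoint nonempty convex sets can be separated by a line, so there is $n\in E\setminus\{0\}$ with $n\cdot x\le n\cdot(x'+MV)$ for all interior points $x,x'$ of $K'$, and by continuity for all $x,x'\in K'$. Since $n\in E$, this says $w(n)\le M\,n\cdot V$. As $w(n)>0$, we have $n\cdot V>0$ and can scale $n$ so that $n\cdot V=1$. Then $n=V+sZ$ and $w(n)\le M$.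
\end{proof}

\section{When sliding suffices}\label{sec:sliding}

If the frame is constant during a passing motion, then $h$ takes every value in $I(Z)$, and \eqref{eq:fit} gives $M(Z,X)\le a$ and $M(Z,Y)\le b$. These two inequalities are also sufficient, even for a translation along a line.

\begin{lemma}\label{lem:slide}
Let $K$ be a convex body and $(X,Y,Z)$ a frame with $M(Z,X)\le a$ and $M(Z,Y)\le b$. Then $K$, in this frame, passes through $[0,a]\times[0,b]$ by a translation in one fixed direction.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:chord} there are $n_1=X+s_1Z$ and $n_2=Y+s_2Z$ with $w(n_1)\le a$ and $w(n_2)\le b$. Let $h$ increase from below $I(Z)$ to above it, and put $\alpha=-H(-n_1)-s_1h$, $\beta=-H(-n_2)-s_2h$. The translation vector $(-\alpha,-\beta,-h)$ moves along a line with direction $(s_1,s_2,-1)$. For $p\in S(Z,h)$,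
\[
X\cdot p-\alpha=n_1\cdot p+H(-n_1)\in[0,w(n_1)]\subset[0,a],
\]
and the same computation gives $Y\cdot p-\beta=n_2\cdot p+H(-n_2)\in[0,b]$.
\end{proof}

\begin{example}[the slot]\label{ex:slot}
Replace the window by the slot $[0,a]\times\mathbb{R}$, so that only the first condition in \eqref{eq:fit} remains. A strictly convex body $K$ passes through the slot if and only if its minimal width is at most $a$, and then it passes by a vertical translation. Indeed, along a passing motion $h-m(Z,X)$ is continuous, negative at the start and positive at the end. At a zero, $M(Z,X)=e(Z,X,h)\le a$, so Lemma~\ref{lem:chord} gives $n$ with $|n|\ge1$ and $w(n)\le a$, and $w(n/|n|)\le a$. Conversely, if $w(N)\le a$ for a unit vector $N$, take a fixed frame with $X=N$, put $\alpha=-H(-N)$, $\beta=0$, and let $h$ increase.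
\end{example}

For a rectangle the same argument gives a time at which $M(Z,X)\le a$ and a time at which $M(Z,Y)\le b$. Lemma~\ref{lem:slide} needs both inequalities in the same frame. Central symmetry provides this.

\begin{proof}[Proof of Theorem~\ref{thm:symmetric}]
Since $K=-K$ has interior points, $0$ lies in the interior of every range $I(Z)$. So $h$ is negative at the start of a passing motion and positive at its end, and $h=0$ at some time. Let $(X,Y,Z)$ be the frame at that time. The section contains $0$, so \eqref{eq:fit} gives $e(Z,X,0)\le a$ and $e(Z,Y,0)\le b$. From $S(Z,-h)=-S(Z,h)$ we get that $e(Z,V,\cdot)$ is even. An even concave function is maximal at $0$, so $M(Z,V)=e(Z,V,0)$ by Lemma~\ref{lem:concave}. Lemma~\ref{lem:slide} applies.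
\end{proof}

Without symmetry the two extents can be maximal at very different heights.

\begin{example}[the regular tetrahedron]\label{ex:tetra}
Let $T$ be the tetrahedron with vertices $(1,1,1)$, $(-1,-1,1)$, $(1,-1,-1)$, $(-1,1,-1)$, and put $N=(e_1-e_2)/\sqrt2$, $N'=(e_1+e_2)/\sqrt2$. The edge $E_+$ in the plane $p_3=1$ is parallel to $N'$, the edge $E_-$ in the plane $p_3=-1$ is parallel to $N$, and both have length $2\sqrt2$. As $T$ is the convex hull of $E_+\cup E_-$, we have $S(e_3,h)=\frac{1-h}2E_-+\frac{1+h}2E_+$, a rectangle with
\[
e(e_3,N,h)=\sqrt2\,(1-h),\qquad e(e_3,N',h)=\sqrt2\,(1+h).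
\]
The extent in direction $N$ is maximal at the bottom of the range and the extent in direction $N'$ at the top. For $Z=-e_3$ the order is reversed. The body constructed in Section~\ref{sec:body} is a ball deformed slightly toward $T$.
\end{example}

\section{The obstruction to passing without tilting}\label{sec:obstruction}

Throughout this section $K$ is a strictly convex body whose minimal width is $1$, attained only in the directions $\pm N$. Thus $w(n)\ge|n|$ for all $n$, and a unit vector $n$ with $w(n)\le1$ equals $\pm N$.

\begin{lemma}\label{lem:gate}
If $M(Z,V)\le1$, then $V=\pm N$.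
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:chord} there is $s$ with $1\ge w(V+sZ)\ge|V+sZ|=\sqrt{1+s^2}$. So $s=0$ and $w(V)\le1$.
\end{proof}

To a passing motion we attach the functions
\[
\sigma_X(t)=h(t)-m(Z(t),X(t)),\qquad \sigma_Y(t)=h(t)-m(Z(t),Y(t)).
\]
They are continuous by Lemma~\ref{lem:continuous}, both negative at $t=0$ and both positive at $t=1$, because critical heights lie in the range. Each may vanish many times, and we need to select two zeros at which the sign of the other function is known. The curve $(\sigma_X,\sigma_Y)$ runs from the third quadrant to the first. If it avoids the origin, it has to traverse the second or the fourth quadrant from one bounding half-axis to the other.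

\begin{lemma}\label{lem:crossing}
Let $\sigma_1,\sigma_2\colon[0,1]\to\mathbb{R}$ be continuous, both negative at $0$, both positive at $1$, and without common zero. After exchanging $\sigma_1$ and $\sigma_2$ if necessary, there are $\tau<\tau'$ with
\[
\sigma_1(\tau)=0>\sigma_2(\tau),\qquad \sigma_1>0>\sigma_2\ \text{ on }(\tau,\tau'),\qquad \sigma_1(\tau')>0=\sigma_2(\tau').
\]
\end{lemma}

\begin{proof}
Let $\tau$ be the largest $t$ with $\sigma_1(t)\le0$ and $\sigma_2(t)\le0$; then $\tau<1$. At $\tau$ the two values are not both negative, by maximality, and not both zero. So one vanishes and the other is negative; say $\sigma_1(\tau)=0>\sigma_2(\tau)$. Let $\tau'$ be the smallest $t\ge\tau$ with $\sigma_1(t)\ge0$ and $\sigma_2(t)\ge0$; then $\tau'>\tau$. For $t\in(\tau,\tau')$ the values are not both $\le0$ and not both $\ge0$, so one is positive and the other negative. Neither function vanishes on $(\tau,\tau')$, so the signs are constant, and $\sigma_2<0$ near $\tau$ shows $\sigma_2<0<\sigma_1$ on this interval. By continuity $\sigma_2(\tau')\le0$, hence $\sigma_2(\tau')=0$, and $\sigma_1(\tau')\ge0$ is not zero.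
\end{proof}

For a square window the exchange in Lemma~\ref{lem:crossing} costs nothing. Composing the motion with a quarter turn of space that preserves the window replaces the frames $(X,Y,Z)$ by $(Y,-X,Z)$. This keeps $Z$ and $h$ and, since $m$ is even in $V$, exchanges $\sigma_X$ and $\sigma_Y$.

\subsection{The exact case: unit square, constant normal}\label{sec:exact}

The idea is visible without any limit argument when the window is exactly $[0,1]^2$. Consider any motion by which $K$ passes through it. If $\sigma_X(t)=0$, then the section is nonempty and $M(Z,X)=e(Z,X,h)\le1$, so $X=\pm N$ by Lemma~\ref{lem:gate}. If $\sigma_Y(t)=0$, then $Y=\pm N$ for the same reason. Since $X\perp Y$, there is no common zero, and we may assume that Lemma~\ref{lem:crossing} holds with $\sigma_1=\sigma_X$, $\sigma_2=\sigma_Y$. For unit vectors $Z\perp N$ define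
\[
\delta(Z)=m(Z,Z\times N)-m(Z,N).
\]
At time $\tau$ we have $X=\pm N$, $Y=Z\times X=\pm Z\times N$ and $m(Z,X)=h<m(Z,Y)$, so $\delta(Z(\tau))>0$. At time $\tau'$ we have $Y=\pm N$, $X=Y\times Z=\pm Z\times N$ and $m(Z,X)<h=m(Z,Y)$, so $\delta(Z(\tau'))<0$. Therefore $Z(\tau)\ne Z(\tau')$: \emph{the body cannot pass through the unit square with constant normal.}

The argument also says what a passing motion has to look like:
\begin{equation}\label{eq:program}
X(\tau)=\pm N,\qquad m(Z,X)<h<m(Z,Y)\ \text{ on }(\tau,\tau'),\qquad Y(\tau')=\pm N .
\end{equation}
Since $\delta$ is odd, the sign condition does not exclude $Z(\tau')=-Z(\tau)$, and this is what our motion will do. On the other hand, \eqref{eq:program} is impossible if $K$ is centrally symmetric about the origin, for then $m\equiv0$; such a body does not pass through the unit square at all.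

\subsection{The stable version}

A polytope is not strictly convex, and a polytope that approximates $K$ from inside behaves like $K$ in front of a slightly larger window. So the obstruction has to survive a small enlargement of the window. The same compactness argument allows the normal to vary a little.

\begin{proposition}\label{prop:obstruction}
Let $K$ be a strictly convex body whose minimal width is $1$, attained only in the directions $\pm N$. There is $\rho>0$ such that $K$ cannot pass through $[0,1+\rho]^2$ by a motion in which any two values of the body-frame normal make an angle at most $\rho$.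
\end{proposition}

\begin{proof}
Suppose not. Then for each $k\ge1$ there is a motion through $[0,\lambda_k]^2$, $\lambda_k=1+1/k$, in which any two normals make an angle at most $1/k$. Let $\sigma^k_X,\sigma^k_Y$ be its functions. At a zero of $\sigma^k_X$ the section is nonempty, so both extents are at most $\lambda_k$, and $M(Z,X)=e(Z,X,h)\le\lambda_k$. The same holds with $X$ and $Y$ exchanged.

\emph{For large $k$ there is no common zero.} Otherwise there are infinitely many $k$ and frames $(X_k,Y_k,Z_k)$ with $M(Z_k,X_k)\le\lambda_k$ and $M(Z_k,Y_k)\le\lambda_k$. The set of frames is compact and $M$ is continuous, so a limit frame has $M(Z,X)\le1$ and $M(Z,Y)\le1$. Lemma~\ref{lem:gate} gives $X,Y\in\{\pm N\}$, contradicting $X\perp Y$.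

For large $k$ apply Lemma~\ref{lem:crossing}, after a quarter turn of the $k$-th motion if necessary, and let $(X_k,Y_k,Z_k,h_k)$ and $(X'_k,Y'_k,Z'_k,h'_k)$ be the frames and heights at the times $\tau_k$ and $\tau'_k$. Then
\begin{align*}
&h_k=m(Z_k,X_k)<m(Z_k,Y_k), && M(Z_k,X_k)\le\lambda_k, && e(Z_k,Y_k,h_k)\le\lambda_k,\\
&h'_k=m(Z'_k,Y'_k)>m(Z'_k,X'_k), && M(Z'_k,Y'_k)\le\lambda_k, && e(Z'_k,X'_k,h'_k)\le\lambda_k.
\end{align*}
The heights lie in the ranges, so they are bounded. Pass to a subsequence along which both data converge, to $(X,Y,Z,h)$ and $(X',Y',Z',h')$. The angle between $Z_k$ and $Z'_k$ is at most $1/k$, so $Z'=Z$.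

In the limit the two strict inequalities become weak, and weak inequalities would not contradict each other. The third column restores strictness. By Lemma~\ref{lem:continuous} the first line gives $M(Z,X)\le1$, so $X=\pm N$ and $Y=\pm Z\times N$, and also $h=m(Z,N)\le m(Z,Y)$ and $e(Z,Y,h)\le1$. Since $Y\ne\pm N$, Lemma~\ref{lem:gate} gives $M(Z,Y)>1\ge e(Z,Y,h)$, so $h\ne m(Z,Y)$. Hence $\delta(Z)>0$. The second line gives $M(Z,Y')\le1$, so $Y'=\pm N$ and $X'=\pm Z\times N$, and also $h'=m(Z,N)\ge m(Z,X')$ and $e(Z,X',h')\le1<M(Z,X')$. So $h'\ne m(Z,X')$ and $\delta(Z)<0$. This is a contradiction.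
\end{proof}

If the proposition holds for some $\rho$, it holds for every smaller positive $\rho$. Strict convexity was used to define $m$ and to make $e,m,M$ continuous. The uniqueness of $\pm N$ enters through Lemma~\ref{lem:gate}, and the proposition fails without it: a body of constant width $1$, such as a ball, has $M(Z,V)\le1$ always and slides through the unit square in every frame.

\section{A ball deformed toward a tetrahedron}\label{sec:body}

We need a body that satisfies the hypotheses of Proposition~\ref{prop:obstruction} and admits a motion as in \eqref{eq:program}. The difficulty is the middle part: the inequality $m(Z,X)<h<m(Z,Y)$ is only necessary, and both extents must also stay at most $1$ while the frame turns. For a strictly convex body of constant width $1$ this is automatic, and with room to spare, since $e(Z,V,h)<M(Z,V)\le1$ for $h\neq m(Z,V)$. So we start from such a body $K_0$, whose critical heights we can compute, and then thicken it slightly in all directions other than $\pm N$. The strict inequalities in the middle part will survive.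

A support function has constant width $1$ exactly when it has the form $\frac12|v|+g(v)$ with $g$ odd. A linear $g$ only translates the ball, so we take a cubic. The cubic $C(v)=v_1v_2v_3$ equals $1$ at the four vertices of the tetrahedron $T$ of Example~\ref{ex:tetra} and $-1$ at their negatives, so it pushes the ball toward $T$.

Fix $\varepsilon\in(0,\frac1{10}]$ and $N=(e_1-e_2)/\sqrt2$. For $0\le\eta\le\frac12$ and $v\ne0$ put
\[
g(v)=\varepsilon\,\frac{C(v)}{|v|^2},\qquad
H_\eta(v)=\frac12|v|+g(v)+\frac\eta2\Big(|v|-\frac{(v\cdot N)^2}{|v|}\Big),
\]
and $H_\eta(0)=0$. The last term is even, lies between $0$ and $\frac\eta2|v|$, and for $\eta>0$ vanishes only on the line spanned by $N$.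

\begin{lemma}\label{lem:body}
$H_\eta$ is the support function of a strictly convex body $K_\eta$ with $0$ in its interior. Its width in a unit direction $n$ is $w_\eta(n)=1+\eta\,(1-(n\cdot N)^2)$. Moreover $K_0\subset K_\eta\subset K_0+\frac\eta2B$, and the Hausdorff distance from $K_\eta$ to $\frac12B$ is at most $\varepsilon+\frac\eta2$.
\end{lemma}

\begin{proof}
The function $H=H_\eta$ is positively $1$-homogeneous, smooth off $0$ and continuous at $0$. We first show that its Hessian is positive semidefinite at every $v\ne0$; by homogeneity we may take a unit vector $v=n$. The gradient is $0$-homogeneous, so $\operatorname{Hess}H(n)\,n=0$, and it suffices to consider unit vectors $\xi\perp n$. Let $\phi(\theta)=H(\cos\theta\,n+\sin\theta\,\xi)$. By the chain rule and Euler's identity $\nabla H(n)\cdot n=H(n)$,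
\[
\xi^T\operatorname{Hess}H(n)\,\xi=\phi''(0)+\phi(0).
\]
We compute the right side for the three terms of $H$, which simplify on the unit sphere.

The term $\frac12|v|$ has $\phi=\frac12$ and contributes $\frac12$.

The term $g$ has $\phi(\theta)=\varepsilon\,C(\cos\theta\,n+\sin\theta\,\xi)$. Here $\phi''(0)=\varepsilon\,[\xi^T\operatorname{Hess}C(n)\,\xi-\nabla C(n)\cdot n]$ and $\nabla C(n)\cdot n=3C(n)$, so the contribution is
\[
\varepsilon\,\big[\,2(n_1\xi_2\xi_3+n_2\xi_1\xi_3+n_3\xi_1\xi_2)-2n_1n_2n_3\,\big].
\]
By the Cauchy--Schwarz inequality and $\sum_{i<j}\xi_i^2\xi_j^2\le\frac13(\sum_i\xi_i^2)^2=\frac13$, the sum in parentheses is at most $1/\sqrt3$ in absolute value. By the inequality of the means, $|n_1n_2n_3|\le1/(3\sqrt3)$. So the contribution is at most $8\varepsilon/(3\sqrt3)<\frac85\varepsilon\le0.16$ in absolute value.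

The last term has $\phi(\theta)=\frac\eta2\,[1-(\mu\cos\theta+\nu\sin\theta)^2]$ with $\mu=n\cdot N$, $\nu=\xi\cdot N$. The second derivative of $(\mu\cos\theta+\nu\sin\theta)^2$ at $0$ is $2\nu^2-2\mu^2$, so the contribution is $\frac\eta2(1+\mu^2-2\nu^2)\ge-\frac\eta2\ge-\frac14$.

The sum is at least $\frac12-0.16-\frac14>0$. Hence $H$ is convex on every segment that misses the origin. A segment through the origin is a limit of such segments, so $H$ is convex by continuity, and (S1) gives a compact convex set $K_\eta$ with support function $H$. On unit vectors $|g|\le\varepsilon$, so $H(v)\ge(\frac12-\varepsilon)|v|$ and $K_\eta\supset(\frac12-\varepsilon)B$ by (S2). By (S3) every supporting plane meets $K_\eta$ in one point. The formula for $w_\eta$ holds because $g$ is odd and the other terms are even. The inclusions follow from $H_0\le H_\eta\le H_0+\frac\eta2|v|$, and the last claim from $|H_\eta(n)-\frac12|\le\varepsilon+\frac\eta2$ for $|n|=1$, both by (S2).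
\end{proof}

Thus $K_0$ has constant width $1$, and for $\eta>0$ the body $K_\eta$ satisfies the hypotheses of Proposition~\ref{prop:obstruction}. We write $e^\eta$ for the extent function of $K_\eta$ and $m_0$ for the critical height of $K_0$.

The \emph{permanent} of a $3\times3$ matrix $A$ is $\operatorname{perm}A=\sum_\pi A_{1\pi(1)}A_{2\pi(2)}A_{3\pi(3)}$, the sum over all permutations $\pi$ of $\{1,2,3\}$, without signs. It is invariant under transposition, linear in each row and each column, and symmetric in the rows. We write $\operatorname{perm}(A_1,A_2,A_3)$ for the permanent of the matrix with rows $A_1,A_2,A_3$.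

\begin{lemma}\label{lem:heights}
For $K_0$ we have $e^0(Z,V,h)\le1$, with equality if and only if $h=m_0(Z,V)$, and
\[
m_0(Z,V)=\varepsilon\,(Z_1V_2V_3+Z_2V_1V_3+Z_3V_1V_2)=\tfrac\varepsilon2\operatorname{perm}(V,V,Z).
\]
For a frame $(X,Y,Z)$ put $U=(X+Y)/\sqrt2$ and $U'=(Y-X)/\sqrt2$. Then $(U,U',Z)$ is a frame, and
\begin{equation}\label{eq:perm}
m_0(Z,Y)-m_0(Z,X)=\varepsilon\operatorname{perm}(U,U',Z).
\end{equation}
\end{lemma}

\begin{proof}
We have $e^0(Z,V,h)\le w_0(V)=1$, with equality if and only if $S(Z,h)$ contains a point that maximizes $V\cdot p$ on $K_0$ and a point that minimizes it. By (S3) these points are $\nabla H_0(V)=\frac12V+\nabla g(V)$ and $\nabla H_0(-V)=-\frac12V+\nabla g(V)$, where we used that the gradient of the odd function $g$ is even. Both points have height $Z\cdot\nabla g(V)$, since $Z\perp V$. So equality holds exactly for $h=Z\cdot\nabla g(V)$, and this is the critical height. For $|V|=1$ we have $\nabla g(V)=\varepsilon\,[\nabla C(V)-2C(V)V]$, so $Z\cdot\nabla g(V)=\varepsilon\,Z\cdot\nabla C(V)$, which is the first formula. Expanding $\operatorname{perm}(V,V,Z)$ along the last row gives the second.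

The vectors $U,U'$ are orthonormal, orthogonal to $Z$, and $U\times U'=\frac12(X\times Y-Y\times X)=Z$. By linearity and symmetry in the rows,
\[
2\operatorname{perm}(U,U',Z)=\operatorname{perm}(Y+X,Y-X,Z)=\operatorname{perm}(Y,Y,Z)-\operatorname{perm}(X,X,Z).\qedhere
\]
\end{proof}

The vectors $U,U'$ are the directions of the diagonals of the square window. The frame is recovered from them by $X=(U-U')/\sqrt2$, $Y=(U+U')/\sqrt2$.

\section{Rotations with positive permanent}\label{sec:path}

By \eqref{eq:perm}, the program \eqref{eq:program} for $K_0$ asks for a path of matrices $O\in SO(3)$, with rows $U,U',Z$, that has positive permanent, starts with $X=\pm N$ and ends with $Y=\pm N$. The identity matrix has $X=(e_1-e_2)/\sqrt2=N$ and permanent $1$; we start there.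

Let us see by hand why $Z=e_3$ cannot be kept. For $U=(\cos\psi,\sin\psi,0)$ and $U'=(-\sin\psi,\cos\psi,0)$ the permanent is $\cos^2\psi-\sin^2\psi=\cos2\psi$. The vector $Y$ makes the angle $\psi+\frac\pi4$ with $e_1$, so $Y=\pm N$ exactly when $\psi\equiv\frac\pi2\pmod\pi$, where the permanent is $-1$. On the way the two critical heights meet and change order.

The matrix $\operatorname{diag}(1,-1,-1)$ has $U=e_1$, $U'=-e_2$, so $Y=N$, and its permanent is $1$. Here $Z=-e_3$: the body has been turned upside down. The direct path to this matrix, by rotations about $e_1$ through an angle $\theta\in[0,\pi]$, again has permanent $\cos^2\theta-\sin^2\theta$, which changes sign. But this half-turn is a symmetry of the tetrahedron $T$, and it can be reached through two rotations by a third of a turn about axes through vertices of $T$. Along these the permanent stays positive.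

\begin{lemma}\label{lem:path}
There is a continuous path $O(t)\in SO(3)$, $t\in[0,1]$, from the identity $I$ to $\operatorname{diag}(1,-1,-1)$ with $\operatorname{perm}O(t)\ge\frac19$ for all $t$.
\end{lemma}

\begin{proof}
For $\varphi\in[0,\frac{2\pi}3]$ and $j=0,1,2$ let $c_j=\frac13\big(1+2\cos(\varphi-\frac{2\pi j}3)\big)$ and
\[
\gamma(\varphi)=\begin{pmatrix}c_0&c_1&c_2\\c_2&c_0&c_1\\c_1&c_2&c_0\end{pmatrix}.
\]
The three cosines have sum $0$ and their squares have sum $\frac32$. Hence $\sum c_j=1$ and $\sum c_j^2=\frac19(3+4\cdot\frac32)=1$, and so $c_0c_1+c_1c_2+c_2c_0=\frac12\big[(\sum c_j)^2-\sum c_j^2\big]=0$. The rows are therefore orthonormal. In the expansions of the determinant and the permanent, the three even permutations give $c_0^3,c_1^3,c_2^3$ and each of the three odd ones gives $c_0c_1c_2$. So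
\[
\det\gamma=\sum c_j^3-3c_0c_1c_2=\Big(\sum c_j\Big)\Big(\sum c_j^2-c_0c_1-c_1c_2-c_2c_0\Big)=1,
\]
and $\operatorname{perm}\gamma=\det\gamma+6c_0c_1c_2=1+6c_0c_1c_2$. (The row sums are $1$, so $\gamma$ is a rotation about the axis $(1,1,1)$.) The $c_j$ are the roots of $x^3-x^2-c_0c_1c_2$, so $c_0c_1c_2=c_0^2(c_0-1)$. Since $\cos\varphi\in[-\frac12,1]$, we have $c_0\in[0,1]$, and the minimum of $x^2(x-1)$ on $[0,1]$ is $-\frac4{27}$, attained at $x=\frac23$. Therefore $\operatorname{perm}\gamma\ge1-\frac{24}{27}=\frac19$. At $\varphi=0$ we have $(c_0,c_1,c_2)=(1,0,0)$ and $\gamma=I$. At $\varphi=\frac{2\pi}3$ we have $(c_0,c_1,c_2)=(0,1,0)$, and $\gamma$ is the permutation matrix $\Pi$ with rows $e_2,e_3,e_1$.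

Let $D=\operatorname{diag}(-1,-1,1)$ and continue with the path $\Pi D\gamma(\varphi)^TD$, $\varphi\in[0,\frac{2\pi}3]$; the factor $D\gamma(\varphi)^TD$ is a rotation about the axis $D(1,1,1)=(-1,-1,1)$. All factors lie in $SO(3)$. The path starts at $\Pi D^2=\Pi$ and ends at
\[
(\Pi D\Pi^T)D=\operatorname{diag}(-1,1,-1)\operatorname{diag}(-1,-1,1)=\operatorname{diag}(1,-1,-1).
\]
The matrix $\Pi D\gamma^TD$ arises from $\gamma$ by transposing, changing the signs of two rows and of two columns, and permuting the rows. None of these operations changes the permanent.
\end{proof}

\section{The passing motion}\label{sec:motion}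

\begin{proposition}\label{prop:pass}
For all sufficiently small $\eta>0$ the body $K_\eta$ can pass through $[0,1]^2$.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,yscale=2.4]
\foreach \sh/\pa/\pb/\lo/\hi/\lab in {0/1/1.15/-1.5/0/{Stage 1: $X=N$},3.8/1.15/1.15/-0.04/0.04/{Stage 2},7.6/1.15/1/0/1.5/{Stage 3: $Y=N$}}{
\begin{scope}[shift={(\sh,0)}]
\draw[->] (-1.6,0.5)--(1.7,0.5) node[above]{$h$};
\draw[line width=2.2pt] (\lo,0.5)--(\hi,0.5);
\draw[dotted] (-1.6,1)--(1.6,1);
\draw[thick,domain=-1.5:0.3] plot (\x,{\pa-0.4*(\x+0.7)*(\x+0.7)});
\draw[thick,dashed,domain=-0.3:1.5] plot (\x,{\pb-0.4*(\x-0.7)*(\x-0.7)});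
\node at (0,0.33) {\lab};
\end{scope}}
\end{tikzpicture}
\caption{Schematic graphs, near their maxima, of the extents of the section of $K_\eta$ at height $h$ in the directions $X$ (solid) and $Y$ (dashed) of the sides of the unit square window. The dotted line is the level $1$; a height is admissible when neither graph is above it. The heights used by the motion are drawn bold. The solid peak is crossed when $X=N$, the frame then turns while $h$ stays between the peaks (the middle picture shows a time with $X,Y\ne\pm N$), and the dashed peak is crossed when $Y=N$.}
\label{fig:stages}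
\end{figure}

\begin{proof}
Let $(X,Y,Z)(t)$ be the frame whose vectors $U,U',Z$ are the rows of the matrix $O(t)$ of Lemma~\ref{lem:path}. As computed in Section~\ref{sec:path}, $X(0)=N$ and $Y(1)=N$. Put
\[
h(t)=\tfrac12\big(m_0(Z,X)+m_0(Z,Y)\big)\quad\text{at the frame of time }t.
\]
By \eqref{eq:perm}, $m_0(Z,X)<h(t)<m_0(Z,Y)$; this is where $\varepsilon>0$ is used. Hence $h(t)$ lies in the range of $Z(t)$ for $K_0$, and so for $K_\eta\supset K_0$. By Lemma~\ref{lem:heights}, $e^0(Z,X,h(t))<1$ and $e^0(Z,Y,h(t))<1$ for all $t$.

\emph{The strict inequalities persist.} We claim that for all small $\eta>0$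
\begin{equation}\label{eq:strict}
e^\eta(Z,X,h(t))<1\quad\text{and}\quad e^\eta(Z,Y,h(t))<1\qquad\text{for all }t\in[0,1].
\end{equation}
Otherwise there are $\eta_j\to0$, $t_j\to t$ and points $p_j,p'_j\in K_{\eta_j}$ with $Z(t_j)\cdot p_j=Z(t_j)\cdot p'_j=h(t_j)$ and $V(t_j)\cdot(p_j-p'_j)\ge1$, where, after passing to a subsequence, $V=X$ for all $j$ or $V=Y$ for all $j$. Since $K_{\eta_j}\subset K_0+\frac{\eta_j}2B$, a further subsequence converges to points $p,p'\in K_0$. They lie at height $h(t)$ with respect to $Z(t)$ and satisfy $V(t)\cdot(p-p')\ge1$. So $e^0(Z(t),V(t),h(t))\ge1$, a contradiction.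

Fix $\eta>0$ with \eqref{eq:strict} and write $e=e^\eta$. The motion has three stages (Figure~\ref{fig:stages}). In the first and the last we use an elementary fact: if $f$ is concave on an interval, $f(x_1)<f(x_2)$, and $x_1$ lies strictly between $x_0$ and $x_2$, then $f(x_0)<f(x_1)$. Indeed, otherwise $f(x_0)\ge f(x_1)$ and $f(x_2)>f(x_1)$, and concavity at $x_1$ would give $f(x_1)>f(x_1)$.

\emph{Stage 1.} Keep the frame of time $0$ and increase the height from below the range of $Z$ for $K_\eta$ to $h(0)$. Since $X=N$, we have $e(Z,X,h)\le w_\eta(N)=1$ at all heights. For the direction $Y$, the inclusion $K_0\subset K_\eta$ and Lemma~\ref{lem:heights} give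
\[
e(Z,Y,m_0(Z,Y))\ge e^0(Z,Y,m_0(Z,Y))=1>e(Z,Y,h(0)),
\]
and $h(0)<m_0(Z,Y)$. By concavity, $e(Z,Y,h)\le e(Z,Y,h(0))<1$ for all $h\le h(0)$ in the range.

\emph{Stage 2.} Follow the frames $(X,Y,Z)(t)$ and heights $h(t)$ for $0\le t\le1$. Both extents are less than $1$ by \eqref{eq:strict}.

\emph{Stage 3.} Keep the frame of time $1$ and increase the height from $h(1)$ to above the range. Since $Y=N$, we have $e(Z,Y,h)\le1$ at all heights. For the direction $X$ we have $e(Z,X,m_0(Z,X))\ge e^0(Z,X,m_0(Z,X))=1>e(Z,X,h(1))$ and $m_0(Z,X)<h(1)$. By concavity, $e(Z,X,h)\le e(Z,X,h(1))<1$ for all $h\ge h(1)$ in the range.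

So \eqref{eq:fit} holds with $a=b=1$ whenever the section $S=S(Z,h)$ is nonempty. This is the case on one closed time interval, from the moment in Stage~1 when $h$ enters the range to the moment in Stage~3 when it leaves it. On this interval put $\alpha=\min_SX\cdot p$ and $\beta=\min_SY\cdot p$, which are continuous by Lemma~\ref{lem:continuous} and place the section in $[0,1]^2$. Before and after, keep $\alpha$ and $\beta$ constant. This is a continuous motion of $K_\eta$ from $z>0$ to $z<0$ that avoids the wall.
\end{proof}

\section{From $K_\eta$ to polytopes}\label{sec:polytopes}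

Passing is inherited by subsets of the body and by larger windows, with the same normals, and it is invariant under scaling body and window together. So a polytope squeezed between two slightly shrunken copies of $K_\eta$ inherits the ability to pass from the outer copy and the obstruction from the inner one.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $\eta>0$ as in Proposition~\ref{prop:pass}, let $K=K_\eta$, let $\rho>0$ be as in Proposition~\ref{prop:obstruction} for $K$, and put $q=(1+\rho)^{1/3}>1$. Since $0$ is an interior point of $K$, we have $q^{-2}K\subset\operatorname{int}(q^{-1}K)$.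

\emph{Choice of $P_0$ and $r$.} Every point of $q^{-2}K$ is an interior point of a small tetrahedron contained in $\operatorname{int}(q^{-1}K)$. By compactness, the interiors of finitely many of these tetrahedra cover $q^{-2}K$. Let $P_0$ be the convex hull of their vertices. Then $q^{-2}K\subset\operatorname{int}P_0$, and $P_0\subset\operatorname{int}(q^{-1}K)$ because the latter set is convex. By compactness there is $r>0$ with
\[
q^{-2}K+rB\subset P_0,\qquad P_0+rB\subset q^{-1}K,\qquad q^{-1}<1-r,\qquad 1+r<q .
\]
Let $P$ be a polytope at Hausdorff distance less than $r$ from $P_0$, and let $|a-1|,|b-1|<r$. Then $q^{-1}<a,b<q$ and $P\subset P_0+rB\subset q^{-1}K$. Also $q^{-2}K+rB\subset P_0\subset P+rB$; by (S2) we can cancel the term $r|v|$ in the inequality of support functions and obtain $q^{-2}K\subset P$.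

(1) Scaling the motion of Proposition~\ref{prop:pass} by $q^{-1}$, we see that $q^{-1}K$, and hence its subset $P$, passes through $[0,q^{-1}]^2$. Since $q^{-1}<a,b$, a translate of this square lies in the interior of $[0,a]\times[0,b]$. In the translated motion $P$ never meets the closure of the wall of $[0,a]\times[0,b]$. The distance from $P$ to that wall is a positive continuous function on $[0,1]$, so it has a positive lower bound.

(2) Suppose that $P$ passes through $[0,a]\times[0,b]\subset[0,q]^2$ by a motion in which any two normals make an angle at most $\rho$. Then its subset $q^{-2}K$ passes through $[0,q]^2$ in this way. Scaling by $q^2$, the body $K$ passes through $[0,q^3]^2=[0,1+\rho]^2$ with the same normals, contradicting Proposition~\ref{prop:obstruction}. A motion made of translations and rotations about axes parallel to the $z$-axis has constant normal, so it is excluded for every initial orientation.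

\emph{Closeness to a ball.} The support function of $P_0$ lies between $q^{-2}H_\eta$ and $q^{-1}H_\eta$, and $|H_\eta(n)-\frac12|\le\varepsilon+\frac\eta2$ on unit vectors by Lemma~\ref{lem:body}. Choose $\varepsilon$ small, then $\eta$ small enough for this $\varepsilon$, and then decrease $\rho$ so that $q$ is close to $1$. By (S2), $P_0$ is then as close to $\frac12B$ as we wish.
\end{proof}

\begin{thebibliography}{1}
\bibitem{HSY} Dan Halperin, Micha Sharir, Itay Yehuda, \emph{Throwing a Sofa Through the Window}, arXiv:2102.04262 (2021).
\end{thebibliography}
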